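\title{Random homomorphisms and random Lipschitz functions on graphs of bounded degree can have incomparable ranges}

\begin{abstract}
Benjamini, Yadin and Yehudayoff conjectured that on bipartite graphs of bounded degree the expected range of a uniformly random homomorphism to $\mathbb{Z}$ and the expected range of a uniformly random integer Lipschitz function are comparable, up to factors that depend only on the maximal degree $d$. We show that this is false for every $d\ge 200$, and that each of the two inequalities fails separately. The counterexamples are series--parallel graphs on $N$ vertices on which one model has expected range $O(\log^2N)$ and the other has expected range at least a power of $N$. The exponent can be taken arbitrarily close to $\frac12$ by increasing $d$, and $\frac12$ is optimal, since both expected ranges are always $O(\sqrt{N\log N})$. For $d=2$ the conjecture holds.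
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite connected graph and let $|G|$ be its number of vertices. A \emph{homomorphism} from $G$ to $\mathbb{Z}$ is a function $f$ from the vertices of $G$ to $\mathbb{Z}$ with $|f(s)-f(t)|=1$ for every edge $st$. A \emph{Lipschitz function} on $G$ is a function $f$ from the vertices of $G$ to $\mathbb{Z}$ with $|f(s)-f(t)|\le1$ for every edge $st$. Homomorphisms exist exactly when $G$ is bipartite, because the parity of a homomorphism is a proper $2$-coloring and a proper coloring by $0$ and $1$ is a homomorphism. We treat the two classes in parallel as two \emph{models}, Hom and Lip, and we call a function \emph{admissible} if it belongs to the class of the model under discussion.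

Fix a vertex $v$. Since $G$ is finite and connected, only finitely many admissible functions satisfy $f(v)=0$, and we choose one of them uniformly at random. The \emph{range} $R(f)$ is the number of distinct values of $f$. Along a path in $G$ the function changes by at most $1$ per step, so its values form an interval of integers, and for all vertices $s,t$
\begin{equation}\label{eq:range}
1+|f(s)-f(t)|\ \le\ R(f)\ \le\ 1+2\max_u|f(u)-f(s)| .
\end{equation}
The map $f\mapsto f-f(v')$ is a bijection from the admissible functions pinned at $v$ to those pinned at $v'$, and it preserves $R(f)$ and all differences $f(s)-f(t)$. The joint law of these quantities therefore does not depend on the pinned vertex, which we choose as convenient. For bipartite $G$ we write $\overline R_{\mathrm{Hom}}(G)$ and $\overline R_{\mathrm{Lip}}(G)$ for the expected range in the two models. The following conjecture was posed in \cite{BYY}.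

\medskip
\noindent\textbf{Conjecture.} \emph{For every $d$ there are constants $0<c_d\le C_d<\infty$ with the following property. If $(G_n)$ is a sequence of finite connected bipartite graphs of maximal degree $d$ with $|G_n|\to\infty$, then $c_d\le \overline R_{\mathrm{Hom}}(G_n)/\overline R_{\mathrm{Lip}}(G_n)\le C_d$ for all $n$.}
\medskip

The guess is a natural one. On a tree the increments of $f$ along the edges are independent and uniform on $\{-1,1\}$ or on $\{-1,0,1\}$. On a path, in particular, the models are the simple random walk and a lazy random walk, whose steps have variances $1$ and $\frac23$, and both ranges are of order $\sqrt{|G|}$. Cycles introduce constraints, but when the degree is bounded each vertex is constrained by boundedly many neighbors, and one may expect laziness to change only constants. Our main result is that such local differences can be amplified through all scales.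

\begin{theorem}\label{thm:main}
Let $p\ge100$ be an integer. There are constants $c,C>0$ and $\alpha_p,\beta_p>0$ depending only on $p$, with $\alpha_p,\beta_p\to\frac12$ as $p\to\infty$, and two sequences $(G_n)$ of finite connected bipartite graphs of maximal degree exactly $2p$ with $|G_n|\to\infty$, such that for all $n$:
\begin{itemize}
\item[(A)] $\overline R_{\mathrm{Hom}}(G_n)\le C\log^2|G_n|$ and $\overline R_{\mathrm{Lip}}(G_n)\ge c\,|G_n|^{\alpha_p}$ for the first sequence;
\item[(B)] $\overline R_{\mathrm{Lip}}(G_n)\le C\log^2|G_n|$ and $\overline R_{\mathrm{Hom}}(G_n)\ge c\,|G_n|^{\beta_p}$ for the second sequence.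
\end{itemize}
Hence $\overline R_{\mathrm{Hom}}(G_n)/\overline R_{\mathrm{Lip}}(G_n)$ tends to $0$ in \textup{(A)} and to $\infty$ in \textup{(B)}.
\end{theorem}

\begin{corollary}\label{cor:alld}
For every $d\ge200$ the conjecture fails for maximal degree $d$ in both directions: there is a sequence along which the ratio tends to $0$ and a sequence along which it tends to $\infty$, in each case at a rate polynomial in $|G_n|$.
\end{corollary}

The exponent $\frac12$ cannot be improved.

\begin{theorem}\label{thm:upper}
There is an absolute constant $C$ such that every finite connected bipartite graph $G$ with $N\ge2$ vertices satisfies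
\[
1\le\overline R_{\mathrm{Hom}}(G)\le C\sqrt{N\log N},\qquad 1\le\overline R_{\mathrm{Lip}}(G)\le C\sqrt{N\log N}.
\]
Thus the ratio $\overline R_{\mathrm{Hom}}(G)/\overline R_{\mathrm{Lip}}(G)$ always lies in $[\,C^{-1}(N\log N)^{-1/2},\,C(N\log N)^{1/2}]$. On the other hand, for every $\varepsilon>0$ there is a degree $d=d(\varepsilon)$ for which the ratio is at least $N^{1/2-\varepsilon}$ on some graphs of maximal degree $d$ with $N$ arbitrarily large, and at most $N^{-1/2+\varepsilon}$ on others.
\end{theorem}

\begin{proposition}\label{prop:two}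
The conjecture is true for $d=2$.
\end{proposition}

The degrees $3\le d\le199$ are not settled here.

Section~\ref{sec:one} shows the mechanism on one scale, where it separates the models at the price of a logarithmic degree. Section~\ref{sec:lc} collects the facts on log-concave sequences that allow the mechanism to be iterated at fixed degree. The graphs are built in Section~\ref{sec:graphs}, the lower and upper bounds of Theorem~\ref{thm:main} are proved in Sections~\ref{sec:deloc} and~\ref{sec:loc}, and the last two sections prove Theorem~\ref{thm:upper} and Proposition~\ref{prop:two}. Logarithms without a base are natural.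

\section{The mechanism on one scale}\label{sec:one}

A \emph{two-terminal graph} is a finite connected graph $K$ with an ordered pair $(a,b)$ of distinct vertices. Its \emph{weight} in a given model is the function
\[
Z_K(x)=\#\{f \text{ admissible on } K:\ f(a)=0,\ f(b)=x\},\qquad x\in\mathbb{Z},
\]
so that $Z_K/\sum_xZ_K(x)$ is the law of the \emph{gap} $X=f(b)-f(a)$ of the random function on $K$. The map $f\mapsto-f$ gives $Z_K(-x)=Z_K(x)$, and therefore the weight does not change when the two terminals are interchanged. The weight of a single edge is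
\[
S=\mathbf 1_{\{-1,1\}}\quad\text{(Hom)},\qquad S=\mathbf 1_{\{-1,0,1\}}\quad\text{(Lip)}.
\]
Two rules compute all the weights in this paper. If $K$ and $K'$ are put \emph{in series}, by identifying $b$ with $a'$ and taking $(a,b')$ as terminals, the weight is the convolution $Z_K*Z_{K'}$: one sums over the value at the common vertex, and the gaps of the two pieces are independent. If they are put \emph{in parallel}, by identifying $a$ with $a'$ and $b$ with $b'$, the weight is the product $Z_KZ_{K'}$: once the values at the terminals are fixed, the two pieces are filled in freely. Series composition adds variances. Parallel composition of $p$ equal pieces raises the weight to the power $p$ and so concentrates it near its maximum. How strongly it does so depends on the model.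

Let $\Theta_m$ be the graph of $p$ paths of length $m$ in parallel, with weight $(S^{*m})^p$, and consider a chain of $\ell$ copies of $\Theta_m$ in series, for $m=2$ or $m=3$. The gaps $\xi_1,\dots,\xi_\ell$ of the copies are independent, symmetric and bounded by $3$. Let $v$ be their common variance, let $X=\sum_i\xi_i$, and let $J$ be the number of $i$ with $\xi_i\ne0$. The values of $f$ at the junctions lie in an interval of length $mJ$, and every other vertex is adjacent to a junction. Hence $R\le mJ+3$. In the other direction, if $\ell v\ge1$ then $\mathbf E X^4\le 9\ell v+3\ell^2v^2\le12\,\ell^2v^2$, and H\"older's inequality $\mathbf EX^2\le(\mathbf E|X|)^{2/3}(\mathbf EX^4)^{1/3}$ gives $\mathbf E R\ge\mathbf E|X|\ge\sqrt{\ell v/12}$.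

\begin{example}[Homomorphisms are flatter]\label{ex:A}
Let $m=2$, so that $\Theta_2=K_{2,p}$, and let $p\ge3$. In Hom, $S*S$ takes the values $1,2,1$ at $-2,0,2$, so $\mathbf P(\xi_i\ne0)=2/(2+2^p)\le2\cdot2^{-p}$. In Lip, $S*S$ takes the values $1,2,3,2,1$ at $-2,\dots,2$, so
\begin{equation}\label{eq:v1}
v=\frac{2(2/3)^p+8\cdot3^{-p}}{1+2(2/3)^p+2\cdot3^{-p}}\ \ge\ (2/3)^p,
\end{equation}
because the denominator is at most $2$. Both models prefer $\xi_i=0$, but the cost of a nonzero gap is $(1/2)^p$ in Hom and only $(2/3)^p$ in Lip. For $\ell=2^p$ we get $\mathbf EJ\le2$ and $\overline R_{\mathrm{Hom}}\le7$, while $\overline R_{\mathrm{Lip}}\ge(4/3)^{p/2}/\sqrt{12}$.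
\end{example}

\begin{example}[Lipschitz functions are flatter]\label{ex:B}
Let $m=3$. In Hom the gap $\xi_i$ is odd, so $v\ge1$ however large $p$ is: parity forbids the gap $0$, and symmetry makes $+1$ and $-1$ equally likely. In Lip, $S^{*3}$ takes the values $1,3,6,7,6,3,1$ at $-3,\dots,3$, so $\mathbf P(\xi_i\neq0)\le2(6^p+3^p+1)/7^p\le6\,(6/7)^p$. For $\ell=\lfloor(7/6)^p\rfloor$ we get $\mathbf EJ\le6$ and $\overline R_{\mathrm{Lip}}\le21$, while $\overline R_{\mathrm{Hom}}\ge\sqrt{\ell/12}$.
\end{example}

As $p\to\infty$ the ratio of the expected ranges tends to $0$ in the first example and to $\infty$ in the second. The maximal degree $2p$ is of the order of the logarithm of the number of vertices, so the bound on the degree cannot simply be dropped from the conjecture. For fixed $p$, longer chains do not help. Recall Doob's $L^2$ inequality: a martingale $(M_k)$ satisfies $\mathbf E\max_{k\le m}M_k^2\le4\,\mathbf EM_m^2$. It gives $\mathbf ER\le3+12\sqrt\ell$ in both models, which matches the lower bound $\sqrt{\ell v/12}$ up to a factor depending on $p$.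

The way out is to stop the chain at a length $\ell$ at which one model is still rigid and the other has already spread out, and then to repeat the construction with the chain as a building block. Attach one new edge at each end of the chain and put $p$ such \emph{branches} in parallel. The two new edges keep the degree of the new terminals equal to $p$, and they do more. In the model in which the chain has gap $0$ with probability close to $1$, the branch behaves almost like a path of length $2$, so the new graph behaves almost like $K_{2,p}$, and its gap is again $0$ except with probability exponentially small in $p$. In the other model the gap of the branch has a large variance $\ell v$. Raising a profile of the shape $e^{-x^2/(2\ell v)}$ to the power $p$ divides the variance only by $p$, so if $\ell$ is much larger than a power of $p$ the variance grows by a constant factor at each scale. The proof makes both statements uniform over the scales. The shape of the weights is not Gaussian, and what survives both composition rules is log-concavity.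

\section{Log-concave weights}\label{sec:lc}

A sequence $u:\mathbb{Z}\to[0,\infty)$ is \emph{log-concave} if its support is a nonempty finite interval of integers and $u(y)^2\ge u(y-1)u(y+1)$ for all $y$. Equivalently, the ratios $u(y+1)/u(y)$ are nonincreasing along the support. It follows that
\begin{equation}\label{eq:inner}
u(j)u(k)\ge u(i)u(l)\qquad\text{whenever } i\le j\le k\le l \text{ and } i+l=j+k .
\end{equation}
Indeed, if the right side is positive, all four points lie in the support, and $u(j)/u(i)$ and $u(l)/u(k)$ are products of $j-i$ consecutive ratios, starting at $i$ and at $k\ge i$ respectively. The convolution $u*u'$ of log-concave sequences is log-concave \cite{Hoggar,KG}. For completeness: its support is a sum of two intervals, and by the Cauchy--Binet formula $(u*u')(y)^2-(u*u')(y-1)\,(u*u')(y+1)$ equals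
\[
\sum_{i<j}\bigl[u(y-i)u(y+1-j)-u(y-j)u(y+1-i)\bigr]\bigl[u'(i)u'(j-1)-u'(i-1)u'(j)\bigr],
\]
where both brackets are nonnegative by \eqref{eq:inner}.

In Hom the gap of a bipartite two-terminal graph has a fixed parity, so log-concavity has to be read along a coset of $2\mathbb{Z}$. Put $h=2$ in Hom and $h=1$ in Lip. We call $u:\mathbb{Z}\to[0,\infty)$ a \emph{bell on the coset} $s+h\mathbb{Z}$ if $u(-x)=u(x)$, $u$ vanishes off the coset, and $y\mapsto u(s+hy)$ is log-concave. In both models $S$ is a bell, and so is $\mathbf 1_{\{0\}}$.

\begin{lemma}\label{lem:bell}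
\textup{(a)} A bell is a nonincreasing function of $|x|$ on its coset. \textup{(b)} The convolution of bells on $s+h\mathbb{Z}$ and $s'+h\mathbb{Z}$ is a bell on $s+s'+h\mathbb{Z}$. \textup{(c)} The product of two bells on the same coset is a bell on that coset.
\end{lemma}

\begin{proof}
(a) For $0\le x\le x'$ in the coset, \eqref{eq:inner} gives $u(x)^2=u(-x)u(x)\ge u(-x')u(x')=u(x')^2$. (b) The sequence $y\mapsto(u*u')(s+s'+hy)$ is the convolution of $y\mapsto u(s+hy)$ and $y\mapsto u'(s'+hy)$, and symmetry is preserved. (c) By (a) both factors are positive at the least nonnegative point of the coset, so the support of the product is a nonempty intersection of intervals, and the defining inequalities multiply.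
\end{proof}

Convolution acts simply on the variance, and powers act simply on the height of the peak. To follow a weight through both operations we need to convert one quantity into the other. For a probability mass function $\nu$ on $\mathbb{Z}$ let $w(\nu)=1/\max\nu\ge1$ be its \emph{width}.

\begin{lemma}\label{lem:width}
Let $\nu$ be a log-concave probability mass function on $\mathbb{Z}$ of width $w$.
\begin{itemize}
\item[(i)] $(w^2-1)/12\le\operatorname{Var}(\nu)\le4w^2$.
\item[(ii)] For every integer $p\ge1$, the mass function $\nu^p/\sum_y\nu(y)^p$ has width at least $w/(2p)$.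
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Lower bound in} (i). Let $Y$ have law $\nu$ and let $U$ be uniform on $[-\frac12,\frac12]$, independent of $Y$. Then $Y+U$ has a density $g\le1/w$ and variance $\operatorname{Var}(\nu)+\frac1{12}$. Let $\mu$ be its mean and let $g_0$ be the uniform density on $[\mu-\frac w2,\mu+\frac w2]$. Both densities have integral $1$, and $g-g_0$ is $\le0$ on this interval and $\ge0$ off it, so
\[
\int(t-\mu)^2(g-g_0)\,dt=\int\Bigl((t-\mu)^2-\frac{w^2}4\Bigr)(g-g_0)\,dt\ge0 .
\]
Hence $\operatorname{Var}(\nu)+\frac1{12}\ge\int(t-\mu)^2g_0\,dt=w^2/12$. Log-concavity is not used here.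

\emph{Upper bound in} (i). The idea is to compare each tail with the geometric sequence of the same total mass. Let $m$ be a mode and write $\nu(m+y)=\nu(m)e^{-\varphi(y)}$, where $\varphi$ is convex with values in $[0,\infty]$ and $\varphi(0)=0$. Let $T_\pm=\sum_{y\ge0}e^{-\varphi(\pm y)}$. Then $T_\pm\ge1$ and $T_++T_-=w+1$, so $T_\pm\in[1,w]$. We claim that $\sum_{y\ge0}y^2e^{-\varphi(y)}\le2T_+^3$. If $T_+=1$ the sum is $0$. Otherwise put $\theta=1-1/T_+\in(0,1)$, so that $\sum_{y\ge0}\theta^y=T_+$, and let $\Delta(y)=e^{-\varphi(y)}-\theta^y$. The function $-\varphi(y)-y\log\theta$ is concave, vanishes at $0$, and equals $-\infty$ for large $y$. So there is $y_0\ge0$ with $\Delta(y)\ge0$ for $0\le y\le y_0$ and $\Delta(y)<0$ for $y>y_0$. Since $\sum_{y\ge0}\Delta(y)=0$, we obtain $\sum_{y\ge0}y^2\Delta(y)=\sum_{y\ge0}(y^2-y_0^2)\Delta(y)\le0$, and therefore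
\[
\sum_{y\ge0}y^2e^{-\varphi(y)}\le\sum_{y\ge0}y^2\theta^y=\frac{\theta(1+\theta)}{(1-\theta)^3}\le2T_+^3 .
\]
The same argument applied to $y\mapsto\varphi(-y)$ bounds the left tail by $2T_-^3$. The convex function $t\mapsto t^3+(w+1-t)^3$ on $[1,w]$ is largest at the endpoints, so
\[
\operatorname{Var}(\nu)\le\mathbf E(Y-m)^2\le\frac2w\,(T_+^3+T_-^3)\le\frac2w\,(w^3+1)\le4w^2 .
\]

(ii) The normalized power is largest at $m$ and has width $\sum_ye^{-p\varphi(y)}$. Convexity and $\varphi(0)=0$ give $p\varphi(y)\le\varphi(py)$, and $e^{-\varphi}$ is nonincreasing on $y\ge0$. Splitting $T_+$ into blocks of $p$ consecutive terms,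
\[
\sum_{y\ge0}e^{-p\varphi(y)}\ge\sum_{y\ge0}e^{-\varphi(py)}\ge\frac{T_+}p .
\]
In the same way $\sum_{y\le0}e^{-p\varphi(y)}\ge T_-/p$, and $\max(T_+,T_-)\ge w/2$.
\end{proof}

If $X$ is a random variable whose law is a bell, we apply the lemma along the coset: the width is unchanged, and $\operatorname{Var}(\nu)$ is to be read as $\operatorname{Var}(X/h)$. The upper bound in (i) is where log-concavity is needed: a law with mass $\frac12$ at $0$ and $\frac14$ at $\pm M$ has width $2$ and variance $M^2/2$. Finally, a wide law gives a large range.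

\begin{lemma}\label{lem:mean}
Let $X$ be an integer-valued random variable and let $w>0$ satisfy $\mathbf P(X=x)\le1/w$ for all $x$. Then $\mathbf E[1+|X|]\ge w/16$.
\end{lemma}

\begin{proof}
If $w<4$, use $1+|X|\ge1$. If $w\ge4$, at most $\frac w2+1\le\frac34w$ integers satisfy $|x|<w/4$, so $\mathbf P(|X|\ge w/4)\ge\frac14$.
\end{proof}

\section{The hierarchical graphs}\label{sec:graphs}

Fix integers $p\ge2$ and $\ell_1,\ell_2,\ldots\ge0$. We define two-terminal graphs $H_k$ recursively. The graph $H_0$ is a single edge $ab$. The graph $H_{k+1}$ consists of $p$ \emph{branches} in parallel between new terminals $a$ and $b$. With $\lambda=\ell_{k+1}$, a branch is the series composition of an edge $ac_0$, then $\lambda$ copies of $H_k$ with terminals $(c_0,c_1),\dots,(c_{\lambda-1},c_\lambda)$, then an edge $c_\lambda b$; see Figure~\ref{fig:H}. If $\lambda=0$ the branch is the path $a\,c_0\,b$. Let $L_0=1$ and $L_{k+1}=\ell_{k+1}L_k+2$.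

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \y in {1.2,0,-1.2}{
  \draw (0,0) -- (1.5,\y);
  \draw (7.5,\y) -- (9,0);
  \foreach \x in {2.5,4.5,6.5}{
    \draw[fill=gray!15] (\x,\y) ellipse (1 and 0.4);
    \node at (\x,\y) {$H_k$};}
  \foreach \x in {1.5,3.5,5.5,7.5}{\fill (\x,\y) circle (2pt);}
}
\fill (0,0) circle (2pt) node[left] {$a$};
\fill (9,0) circle (2pt) node[right] {$b$};
\node at (1.5,1.65) {$c_0$}; \node at (3.5,1.65) {$c_1$};
\node at (5.5,1.65) {$c_2$}; \node at (7.5,1.65) {$c_3$};
\end{tikzpicture}
\caption{The graph $H_{k+1}$ for $p=3$ branches and $\ell_{k+1}=3$. Each branch consists of an edge, three copies of $H_k$ glued in series at their terminals, and another edge.}\label{fig:H}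
\end{figure}

\begin{lemma}\label{lem:structure}
The graph $H_k$ is simple, connected and bipartite, every vertex lies on an $a$--$b$ path of length $L_k$, and the maximal degree is at most $2p$. If $k\ge2$ and $\ell_k\ge2$, the maximal degree equals $2p$.
\end{lemma}

\begin{proof}
We use induction on $k$ and carry along a homomorphism $\psi_k$ on $H_k$ with $\psi_k(a)=0$ and $\psi_k(b)=L_k$, which makes $H_k$ bipartite. On the $i$-th copy of $H_k$ in a branch of $H_{k+1}$ take $\psi_{k+1}=1+(i-1)L_k+\psi_k$; then $\psi_{k+1}(c_0)=1$ and $\psi_{k+1}(c_\lambda)=L_{k+1}-1$ (for $\lambda=0$ set $\psi_{k+1}(c_0)=1$). Each new edge joins $a$ or $b$ to a vertex of its own branch, so no multiple edge arises. A path as required through a given vertex is obtained by concatenating the two end edges of a branch with paths of length $L_k$ through the copies; this also gives connectedness. The terminals of $H_k$ have degree $\tau_k$, where $\tau_0=1$ and $\tau_k=p$ for $k\ge1$. In $H_{k+1}$ the nonterminal vertices of the copies keep their degrees. The vertices $c_0$ and $c_\lambda$ have degree $1+\tau_k\le p+1$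 if $\lambda\ge1$ and degree $2$ if $\lambda=0$, and $c_1,\dots,c_{\lambda-1}$ have degree $2\tau_k\le2p$. If $k\ge1$ and $\lambda\ge2$, then $c_1$ has degree $2p$.
\end{proof}

Let $Z_k$ be the weight of $H_k$ and $B_k$ the weight of one of its branches. The series and parallel rules give
\begin{equation}\label{eq:rec}
Z_0=S,\qquad B_{k+1}=S*S*Z_k^{*\ell_{k+1}},\qquad Z_{k+1}=B_{k+1}^{\,p}.
\end{equation}
By Lemma~\ref{lem:bell}, all $Z_k$ and $B_k$ are bells on the coset $L_k+h\mathbb{Z}$. We write $X_k$ for the gap of the random function on $H_k$; its law is $\nu_k=Z_k/\sum_xZ_k(x)$.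

From now on $p\ge100$. The two families start from the graphs of Examples~\ref{ex:A} and~\ref{ex:B} and then use a constant length $\ell$ above a level $k_0$:
\begin{itemize}
\item[(A)] $k_0=1$, $\ell_1=0$, and $\ell_k=\ell:=\lfloor\frac1{18}(9/5)^p\rfloor$ for $k\ge2$;
\item[(B)] $k_0=2$, $\ell_1=\ell_2=1$, and $\ell_k=\ell:=\lfloor\frac1{12}(4/3)^p\rfloor$ for $k\ge3$.
\end{itemize}
In (A), $H_1=\Theta_2$, and all $L_k$ with $k\ge1$ are even. In (B), $H_1=\Theta_3$, $L_1=3$ and $L_2=5$. The upper bounds on $\ell$ built into these definitions will keep one model rigid. The other model will spread out because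
\begin{equation}\label{eq:window}
\ell\ge32p^2(3/2)^p\ \text{ in (A)},\qquad \ell\ge768p^2\ \text{ in (A) and (B)}.
\end{equation}
This is the main use of the hypothesis $p\ge100$. To verify \eqref{eq:window}, note that $(6/5)^p/p^2$ and $(4/3)^p/p^2$ increase for $p\ge11$, since $(1+\frac1p)^2\le(\frac{12}{11})^2<\frac65$. From $(6/5)^4>2$ we get $(6/5)^{100}>2^{25}>18\cdot33\cdot10^4$, so $\frac1{18}(9/5)^p\ge33p^2(3/2)^p$ for $p\ge100$. This gives the first inequality, and the second one in (A) because $(3/2)^p\ge24$. From $(4/3)^5>4$ we get $(4/3)^{100}>2^{40}>12\cdot769\cdot10^4$, so $\frac1{12}(4/3)^p\ge769p^2$, which gives the second inequality in (B).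

The graphs of Theorem~\ref{thm:main} are $G_n=H_{n+k_0}$, $n\ge1$. By Lemma~\ref{lem:structure} they have maximal degree exactly $2p$. For $k_0\le j\le n$ the graph $H_n$ contains $(p\ell)^{n-j}$ \emph{copies} of $H_j$, namely those created by the recursion. The sizes satisfy
\begin{equation}\label{eq:size}
(p\ell)^{n-k_0}\le|H_n|\le C_0\,(p\ell)^{n-k_0}\qquad(n\ge k_0),\qquad C_0=|H_{k_0}|+1 .
\end{equation}
The lower bound holds because distinct copies of $H_{k_0}$ have disjoint nonempty sets of nonterminal vertices. For the upper bound, $|H_{k+1}|\le2+p\ell|H_k|$ for $k\ge k_0$, hence $|H_{k+1}|+1\le p\ell(|H_k|+1)$.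

We call Lip in (A) and Hom in (B) the \emph{delocalized} model, and Hom in (A) and Lip in (B) the \emph{localized} model.

\section{Growth of the variance in the delocalized model}\label{sec:deloc}

Let $v_k=\operatorname{Var}(X_k/h)$ and let $w_k$ be the width of $\nu_k$. One step of \eqref{eq:rec} multiplies the variance by $\ell$ and then loses a factor of order $p^2$. The additive loss $-1$ in Lemma~\ref{lem:width}(i) means that the iteration starts only if the first chain is already wide. The following statement holds in either model.

\begin{proposition}\label{prop:deloc}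
Suppose that $\ell_k=\ell$ for $k>k_0$, that $\kappa:=\ell/(384p^2)\ge2$, and that $\ell v_{k_0}\ge32p^2$. Then the expected range on $H_n$ is at least $\frac1{16}\kappa^{(n-k_0-1)/2}$ for all $n>k_0$.
\end{proposition}

\begin{proof}
Let $k\ge k_0$. The normalized weight $B_{k+1}$ is the law of a sum $Y$ of independent variables, $\ell$ of which have law $\nu_k$, so $\operatorname{Var}(Y/h)\ge\ell v_k$. By Lemma~\ref{lem:width}(i) its width $w$ satisfies $w^2\ge\ell v_k/4$. By parts (ii) and (i) of the same lemma,
\begin{equation}\label{eq:step}
w_{k+1}^2\ge\frac{w^2}{4p^2}\ge\frac{\ell v_k}{16p^2}=24\kappa v_k,\qquad v_{k+1}\ge\frac{w_{k+1}^2-1}{12}.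
\end{equation}
If $\ell v_k\ge32p^2$, then $w_{k+1}^2\ge2$, so $v_{k+1}\ge w_{k+1}^2/24\ge\kappa v_k\ge v_k$, and the condition $\ell v_{k+1}\ge32p^2$ holds again. By induction $v_k\ge\kappa^{k-k_0}v_{k_0}$ for all $k\ge k_0$. Since $\kappa v_{k_0}\ge32/384=\frac1{12}$, \eqref{eq:step} gives for $n>k_0$
\[
w_n^2\ge24\kappa v_{n-1}\ge24\,\kappa^{n-k_0-1}\,\kappa v_{k_0}\ge2\,\kappa^{n-k_0-1}.
\]
By \eqref{eq:range} and Lemma~\ref{lem:mean}, $\mathbf ER\ge\mathbf E[1+|X_n|]\ge w_n/16$.
\end{proof}

The hypotheses hold in the delocalized model. We have $\kappa\ge2$ by \eqref{eq:window}. For Lip in (A), $v_1\ge(2/3)^p$ by \eqref{eq:v1}, so $\ell v_1\ge32p^2$ by \eqref{eq:window}. For Hom in (B), the gap $X_2$ is symmetric, and it is odd because $L_2=5$. Hence $\operatorname{Var}(X_2)\ge1$, $v_2\ge\frac14$ and $\ell v_2\ge192p^2$. This is the only place where parity enters in (B).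

Put $\alpha=\log\kappa/(2\log(p\ell))>0$, so that $\kappa^{1/2}=(p\ell)^\alpha$. By Proposition~\ref{prop:deloc} and \eqref{eq:size}, the delocalized model satisfies, for $n>k_0$,
\begin{equation}\label{eq:lower}
\mathbf ER\ \ge\ \frac{(p\ell)^{\alpha(n-k_0)}}{16\sqrt\kappa}\ \ge\ \frac{|H_n|^\alpha}{16\sqrt\kappa\,C_0^{\,\alpha}},\qquad \alpha=\frac{\log\ell-\log(384p^2)}{2(\log\ell+\log p)} .
\end{equation}
In both families $\ell\ge\frac1{24}(4/3)^p$, so $\log p/\log\ell\to0$ and $\alpha\to\frac12$ as $p\to\infty$. We take $\alpha_p$ and $\beta_p$ to be the values of $\alpha$ in (A) and in (B).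

\begin{remark}
An upper bound on $\ell$ is needed for Theorem~\ref{thm:main}. In the family with $\ell_1=0$, Hom has $v_1=2/(2+2^p)\ge2^{-p}$. If $\ell$ were at least $32p^22^p$, Proposition~\ref{prop:deloc} would apply to both models.
\end{remark}

\section{Rigidity at all scales in the localized model}\label{sec:loc}

In the localized model the coset of $Z_k$ is $h\mathbb{Z}$ for every $k\ge k_0$: in (B) because $h=1$, and in (A) because $L_k$ is even. Whenever the coset of $Z_k$ is $h\mathbb{Z}$, we have $Z_k(0)>0$ by Lemma~\ref{lem:bell}(a), and we measure rigidity by the single number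
\[
r_k=Z_k(h)/Z_k(0).
\]
It controls the whole tail: since the ratios of a log-concave sequence are nonincreasing and $Z_k$ is symmetric,
\begin{equation}\label{eq:tail}
Z_k(hy)\le r_k^{|y|}Z_k(0)\qquad(y\in\mathbb{Z}).
\end{equation}
It is also well adapted to \eqref{eq:rec}, because $r_{k+1}=\rho^p$ with $\rho=B_{k+1}(h)/B_{k+1}(0)$.

\subsection*{The recursion for $r_k$}

If the chain inside a branch were perfectly rigid, $\rho$ would equal $\rho_0=(S*S)(h)/(S*S)(0)$, which is $\frac12$ in Hom and $\frac23$ in Lip. The next lemma bounds the deviation.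

\begin{lemma}\label{lem:onestep}
Suppose that the coset of $Z_k$ is $h\mathbb{Z}$, that $\lambda=\ell_{k+1}\ge1$, and that $\lambda r_k\le\frac14$. Then $r_{k+1}\le(\rho_0+\lambda r_k)^p$.
\end{lemma}

\begin{proof}
Write $r=r_k$. By \eqref{eq:tail}, $\sigma:=\sum_{y\ne0}Z_k(hy)/Z_k(0)\le2r/(1-r)$, so $\mathbf P(X_k\ne0)=\sigma/(1+\sigma)\le2r/(1+r)\le2r$. Let $q(y)$ be the probability that the sum of $\lambda$ independent copies of $X_k$ equals $hy$, and let $\varepsilon=1-q(0)$. The sum vanishes unless some summand is nonzero, so $\varepsilon\le2\lambda r\le\frac12$. By symmetry $q(-y)=q(y)$ and $q(1)+q(2)+q(3)\le\varepsilon/2$. Up to a constant factor, $B_{k+1}(hy)=\sum_i(S*S)(hi)\,q(y-i)$.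

In Hom the values of $(S*S)(hi)$ are $1,2,1$ for $i=-1,0,1$, so
\[
\rho=\frac{q(0)+2q(1)+q(2)}{2q(0)+2q(1)}=\frac12+\frac{q(1)+q(2)}{2q(0)+2q(1)}\le\frac12+\frac{\varepsilon}{4(1-\varepsilon)}\le\frac12+\frac\varepsilon2\le\frac12+\lambda r .
\]
In Lip the values are $1,2,3,2,1$ for $i=-2,\dots,2$, so
\[
\rho=\frac{2q(0)+4q(1)+2q(2)+q(3)}{3q(0)+4q(1)+2q(2)}=\frac23+\frac{\frac43q(1)+\frac23q(2)+q(3)}{3q(0)+4q(1)+2q(2)}\le\frac23+\frac{\frac43\cdot\frac\varepsilon2}{3(1-\varepsilon)}\le\frac23+\frac{4\varepsilon}9 ,
\]
and $4\varepsilon/9\le\lambda r$.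
\end{proof}

\begin{lemma}\label{lem:rk}
In the localized model, for all $k\ge k_0$, we have $r_k\le(5/9)^p$ in \textup{(A)} and $r_k\le(3/4)^p$ in \textup{(B)}. In particular $r_k\le\frac14$.
\end{lemma}

\begin{proof}
(A) Here $r_1=2^{-p}\le(5/9)^p$. If $r_k\le(5/9)^p$, then $\ell r_k\le\frac1{18}$ by the choice of $\ell$, and Lemma~\ref{lem:onestep} gives $r_{k+1}\le(\frac12+\frac1{18})^p=(5/9)^p$.

(B) Here $Z_1=(S^{*3})^p$, so $r_1=(6/7)^p$ by Example~\ref{ex:B}, and $r_1\le\frac1{12}$ because $(7/6)^p\ge1+p/6\geq12$. With $\ell_2=1$, Lemma~\ref{lem:onestep} gives $r_2\le(\frac23+\frac1{12})^p=(3/4)^p$. If $k\ge2$ and $r_k\le(3/4)^p$, then $\ell r_k\le\frac1{12}$ by the choice of $\ell$, and again $r_{k+1}\le(\frac23+\frac1{12})^p=(3/4)^p$.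
\end{proof}

The short level $\ell_2=1$ in (B) lowers the bound on the ratio from $(6/7)^p$ to $(3/4)^p$ while keeping $L_2$ odd, and so allows longer chains at the higher levels.

\subsection*{A copy inside the whole graph}

Lemma~\ref{lem:rk} concerns $H_j$ on its own. The range of $f$ on $H_n$ involves the gaps of all copies of $H_j$ inside $H_n$, and the law of such a gap is tilted by the rest of the graph. The rest of the graph is itself built by series and parallel composition, so its weight is a bell centered at $0$, and the tilt can only favor the gap $0$.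

\begin{lemma}\label{lem:copy}
In the localized model, let $k_0\le j<n$, let $K$ be a copy of $H_j$ in $H_n$ with terminals $a_K,b_K$, and let $X_K=f(b_K)-f(a_K)$ for the random function $f$ on $H_n$. Then $X_K\in h\mathbb{Z}$, and $\mathbf P(|X_K|\ge ht)\le3\cdot4^{-t}$ for all integers $t\ge1$.
\end{lemma}

\begin{proof}
Let $O_K$ be the graph obtained from $H_n$ by deleting the edges and the nonterminal vertices of $K$, with terminals $(a_K,b_K)$. We show by downward induction on $j$ that $O_K$ is connected and that its weight $E_K$ is a bell on $h\mathbb{Z}$. Let $K'$ be the copy of $H_{j+1}$ that contains $K$, with terminals $a',b'$, and suppose that $K$ is the $i$-th copy of $H_j$ in its branch. Let $P$ be the parallel composition, between $a'$ and $b'$, of the other $p-1$ branches of $K'$ and, if $K'\ne H_n$, of $O_{K'}$. Its weight $W$ equals $B_{j+1}^{\,p-1}$ if $K'=H_n$ and $B_{j+1}^{\,p-1}E_{K'}$ otherwise. By Lemma~\ref{lem:bell}(c) and the induction hypothesis, $P$ is connected and $W$ is a bell on $h\mathbb{Z}$. Now $O_K$ is a series composition of three pieces: the part of the branch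 between $a_K$ and $a'$, then $P$, then the part of the branch between $b'$ and $b_K$. Weights do not depend on the order of the terminals, so
\[
E_K=\bigl(S*Z_j^{*(i-1)}\bigr)*W*\bigl(S*Z_j^{*(\ell-i)}\bigr)=S*S*Z_j^{*(\ell-1)}*W ,
\]
which is a bell on $h\mathbb{Z}$ by Lemma~\ref{lem:bell}(b).

As a graph, $H_n$ is the parallel composition of $K$ and $O_K$, so $\mathbf P(X_K=x)$ is proportional to $Z_j(x)E_K(x)$. By Lemma~\ref{lem:bell}(a), $E_K(x)\le E_K(0)$ and $E_K(0)>0$. With \eqref{eq:tail} and Lemma~\ref{lem:rk},
\[
\mathbf P(X_K=hy)\le\frac{\mathbf P(X_K=hy)}{\mathbf P(X_K=0)}=\frac{Z_j(hy)E_K(hy)}{Z_j(0)E_K(0)}\le4^{-|y|}.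
\]
Summing over $|y|\ge t$ gives $\mathbf P(|X_K|\ge ht)\le\frac83\,4^{-t}$.
\end{proof}

\subsection*{The range}

Every vertex is reached from $a$ by descending through the levels, and on each level one crosses at most $\ell$ copies. The largest gap among exponentially many copies with geometric tails is linear in the depth, and summing over the levels gives a quadratic bound.

\begin{proposition}\label{prop:loc}
In the localized model, $\mathbf ER\le C\log^2|H_n|$ for all $n>k_0$, where $C$ depends only on $p$.
\end{proposition}

\begin{proof}
For $k_0\le j<n$ let $M_j$ be the maximum of $|X_K|$ over the $(p\ell)^{n-j}$ copies $K$ of $H_j$ in $H_n$. Let $K'$ be a copy of $H_{j+1}$ with terminals $a',b'$. Walking from $a'$ along a branch, we cross an edge, then copies of $H_j$, then possibly a second edge. Therefore $|f(s)-f(a')|\le2+\ell M_j$ if $s=b'$ or if $s=a_K$ for a copy $K$ of $H_j$ in $K'$. Since $\ell\ge1$, each vertex of $K'$ other than $a',b'$ lies in such a copy $K$. Given a vertex $u$, start from $H_n$ and pass repeatedly to a copy one level lower that contains $u$, until $u$ is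 a terminal of the current copy or the level $k_0$ is reached. In the second case $u$ is within distance $L_{k_0}\le5$ of the first terminal of the copy, by Lemma~\ref{lem:structure}. Adding up the bounds along the first terminals of the successive copies,
\[
\max_u|f(u)-f(a)|\le5+\sum_{j=k_0}^{n-1}(2+\ell M_j).
\]
Let $T=\lceil(n-j)\log_4(p\ell)\rceil$, so that $(p\ell)^{n-j}\le4^T$. Since $M_j\in h\mathbb{Z}$, Lemma~\ref{lem:copy} and a union bound give
\[
\mathbf EM_j=h\sum_{t\ge1}\mathbf P(M_j\ge ht)\le h\sum_{t\ge1}\min\{1,\,3\cdot4^{T-t}\}\le h\Bigl(T+3\sum_{s\ge1}4^{-s}\Bigr)=h(T+1).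
\]
Thus $\mathbf EM_j\le2(n-j)\log_4(p\ell)+4$. By \eqref{eq:range},
\[
\mathbf ER\le11+2\sum_{m=1}^{n-k_0}\bigl(2+4\ell+2\ell m\log_4(p\ell)\bigr)\le C(n-k_0)^2,
\]
and $n-k_0\le(n-k_0)\log(p\ell)\le\log|H_n|$ by \eqref{eq:size}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graphs $G_n=H_{n+k_0}$ are connected and bipartite of maximal degree $2p$, and $|G_n|\to\infty$ by \eqref{eq:size}. The lower bounds are \eqref{eq:lower}, and the upper bounds are Proposition~\ref{prop:loc}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:alld}]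
Take the graphs $G_n$ of Theorem~\ref{thm:main} with $p=100$, and let $G_n'$ be obtained by attaching $d-200$ new leaves to one vertex $s$ of degree $200$. Then $G_n'$ is connected and bipartite of maximal degree $d$. Pin the random function $f'$ on $G_n'$ at $s$. Every admissible function on $G_n$ has the same number of extensions, $2^{d-200}$ in Hom and $3^{d-200}$ in Lip, so the restriction $f$ of $f'$ to $G_n$ is uniform. The leaves contribute at most the two new values $\pm1$, so $R(f)\le R(f')\le R(f)+2\le3R(f)$. Each expected range changes by a factor in $[1,3]$, and $|G_n'|=|G_n|+d-200$. Hence the ratio on $G_n'$ is at most $C'|G_n'|^{-\alpha_{100}}\log^2|G_n'|$ in (A) and at least $c'|G_n'|^{\beta_{100}}/\log^2|G_n'|$ in (B), with $c',C'>0$ depending only on $d$.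
\end{proof}

\section{A universal upper bound}\label{sec:upper}

We prove Theorem~\ref{thm:upper}. Pin $f(v)=0$. We want to show that $f(u)$ has Gaussian tails on the scale of the square root of the distance from $v$ to $u$, as it has on a tree. In a general graph the increments of $f$ along a path are neither independent nor martingale differences. What remains true is that the pinned vertex pulls toward $0$: given the value at one vertex, the expected increment to a neighbor does not point away from $0$. This follows from a monotonicity in the pinned value together with a reflection.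

The monotonicity is a case of Holley's inequality, which we derive from the four functions theorem of Ahlswede and Daykin: if $\mathcal L$ is a finite distributive lattice and $F_1,\dots,F_4:\mathcal L\to[0,\infty)$ satisfy $F_1(f)F_2(g)\le F_3(f\vee g)F_4(f\wedge g)$ for all $f,g\in\mathcal L$, then $\sum F_1\sum F_2\le\sum F_3\sum F_4$, the sums being over $\mathcal L$.

\begin{lemma}\label{lem:drift}
Let $st$ be an edge of $G$ and let $x\ge0$ satisfy $\mathbf P(f(s)=x)>0$. Then $\mathbf E[f(t)\mid f(s)=x]\le x$.
\end{lemma}

\begin{proof}
If $x=0$, the conditional law is invariant under $f\mapsto-f$, and the expectation is $0$. Let $x>0$, so that $s\ne v$. Let $\mathcal L$ be the finite set of admissible functions with $f(s)=x$ and no condition at $v$, let $\mathcal A_y=\{f\in\mathcal L:f(v)=y\}$, and for $\mathcal A_y\neq\emptyset$ let $m_y$ be the average of $f(t)$ over $\mathcal A_y$. We have to show $m_0\le x$.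

\emph{The set $\mathcal L$ is closed under the pointwise maximum and minimum.} Let $f,g\in\mathcal L$, let $s't'$ be an edge, and say $(f\vee g)(s')=f(s')$. Then $(f\vee g)(s')\le f(t')+1\le(f\vee g)(t')+1$. Exchanging the roles of $f,g$ and of $s',t'$ shows that $f\vee g$ is Lipschitz, and so is $f\wedge g=-((-f)\vee(-g))$. In Hom, the parity of $f(u)$ and of $g(u)$ is that of $x+\operatorname{dist}(s,u)$, since the parity changes along every edge. So $f\vee g$ and $f\wedge g$ have the parity of $f$ at every vertex, their increments along edges are odd and at most $1$ in modulus, and they are homomorphisms. As a sublattice of the lattice of all integer functions, $\mathcal L$ is distributive.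

\emph{Monotonicity: if $y\le y'$ and $\mathcal A_y,\mathcal A_{y'}\ne\emptyset$, then $m_y\le m_{y'}$.} The function $F(f)=f(t)-x+1$ is nonnegative and nondecreasing on $\mathcal L$. If $f\in\mathcal A_y$ and $g\in\mathcal A_{y'}$, then $f\vee g\in\mathcal A_{y'}$, $f\wedge g\in\mathcal A_y$ and $F(f)\le F(f\vee g)$. The four functions theorem with $F_1=F\mathbf 1_{\mathcal A_y}$, $F_2=\mathbf 1_{\mathcal A_{y'}}$, $F_3=F\mathbf 1_{\mathcal A_{y'}}$, $F_4=\mathbf 1_{\mathcal A_y}$ gives $|\mathcal A_{y'}|\sum_{\mathcal A_y}F\le|\mathcal A_y|\sum_{\mathcal A_{y'}}F$, which is the claim.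

\emph{Reflection.} The map $f\mapsto2x-f$ is a bijection from $\mathcal A_y$ to $\mathcal A_{2x-y}$, so $m_y+m_{2x-y}=2x$. In Lip, $\mathcal A_x$ contains the constant function $x$, so $m_x=x$ and $m_0\le m_x=x$. In Hom with $x$ even, $\mathcal A_0\ne\emptyset$ forces $s$ and $v$ into the same class of the bipartition. The function equal to $x$ on this class and to $x+1$ on the other lies in $\mathcal A_x$, and again $m_0\le m_x=x$. In Hom with $x$ odd, $s$ and $v$ lie in different classes. The functions equal to $x$ on the class of $s$ and to $x\pm1$ on the other show that $\mathcal A_{x\pm1}\neq\emptyset$. Then $m_{x-1}\le m_{x+1}=2x-m_{x-1}$, so $m_{x-1}\le x$, and $0\le x-1$ gives $m_0\le m_{x-1}\le x$.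
\end{proof}

The lemma conditions on the current value only, not on the past of the path. This suffices if we follow the expectation of a single even test function from vertex to vertex, and $\cosh$ is the choice that turns the sign of the drift into an exponential moment bound.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The lower bounds hold because $R\ge1$. Let $u\ne v$, and let $v=s_0,s_1,\dots,s_D=u$ be a shortest path, so $1\le D\le N$. Fix $\gamma>0$ and let $\delta=f(s_{i+1})-f(s_i)\in\{-1,0,1\}$, so that $\cosh(\gamma\delta)\le\cosh\gamma$ and $\sinh(\gamma\delta)=\delta\sinh\gamma$. Conditionally on $f(s_i)=x$,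
\[
\mathbf E\cosh(\gamma(x+\delta))=\cosh(\gamma x)\,\mathbf E\cosh(\gamma\delta)+\sinh(\gamma x)\sinh(\gamma)\,\mathbf E\delta\le\cosh(\gamma x)\cosh\gamma ,
\]
because $\mathbf E\delta\le0$ for $x\ge0$ by Lemma~\ref{lem:drift}, and $\mathbf E\delta\ge0$ for $x\le0$ by the symmetry $f\mapsto-f$. Averaging over $x$ and iterating from $f(s_0)=0$, we get $\mathbf E\cosh(\gamma f(u))\le(\cosh\gamma)^D\le e^{\gamma^2D/2}$. Since $\cosh(\gamma t)\ge\frac12e^{\gamma t}$, Markov's inequality with $\gamma=t/D$ gives, for $t>0$,
\[
\mathbf P(|f(u)|\ge t)\le2e^{\gamma^2D/2-\gamma t}=2e^{-t^2/(2D)}\le2e^{-t^2/(2N)}.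
\]
Let $t_0=\sqrt{2N\log(2N)}$. By a union bound over $u$,
\[
\mathbf E\max_u|f(u)|\le t_0+\int_{t_0}^\infty2N\,\frac t{t_0}\,e^{-t^2/(2N)}\,dt=t_0+\frac N{t_0}\le2\sqrt{N\log N}+\sqrt N ,
\]
where we used $2N\le N^2$ and $t_0\ge\sqrt N$. With \eqref{eq:range} this gives $\mathbf ER\le C\sqrt{N\log N}$ for $N\ge2$, and the bounds on the ratio follow.

Finally, given $\varepsilon>0$, choose $p\ge100$ with $\alpha_p,\beta_p>\frac12-\varepsilon$ and let $d=2p$. With $N=|G_n|$, Theorem~\ref{thm:main} bounds the ratio from below by $cN^{\beta_p}/(C\log^2N)$ in (B), which exceeds $N^{1/2-\varepsilon}$ for large $n$. In (A) the ratio is at most $C\log^2N/(cN^{\alpha_p})$, which is less than $N^{-1/2+\varepsilon}$ for large $n$.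
\end{proof}

\section{Maximal degree two}\label{sec:two}

A connected bipartite graph of maximal degree $2$ is a path with $N\ge3$ vertices or a cycle of even length $N\ge4$. We show that in both models and for both kinds of graphs $c\sqrt N\le\mathbf ER\le C\sqrt N$ with absolute constants $c,C>0$, which proves Proposition~\ref{prop:two}.

Let $(Y_k)_{k\ge0}$ be the random walk with $Y_0=0$ and independent steps uniform on the support of $S$. The steps have mean $0$ and variance at most $1$, so Doob's inequality gives $\mathbf E\max_{k\le m}|Y_k|\le2\sqrt m$. The law of $Y_m$ is the normalized bell $S^{*m}$, and $\operatorname{Var}(Y_m/h)$ is $m/4$ in Hom and $2m/3$ in Lip. By Lemma~\ref{lem:width}(i) the width $w$ of this law satisfies $m/16\le w^2\le8m+1\le9m$ for $m\ge1$. For even $m$ the coset contains $0$, where the bell is largest. Therefore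
\begin{equation}\label{eq:llt}
\max_x\mathbf P(Y_m=x)\le\frac4{\sqrt m}\quad(m\ge1),\qquad\mathbf P(Y_N=0)\ge\frac1{3\sqrt N}\quad(N\ge2\text{ even}).
\end{equation}

\emph{Paths.} Pinned at an end vertex, $f$ is the walk $(Y_0,\dots,Y_{N-1})$. By \eqref{eq:range}, $\mathbf ER\le1+4\sqrt N$. By \eqref{eq:range}, \eqref{eq:llt} and Lemma~\ref{lem:mean}, $\mathbf ER\ge\mathbf E[1+|Y_{N-1}|]\ge\sqrt{N-1}/64$.

\emph{Cycles.} Label the vertices $u_0,\dots,u_{N-1}$ around the cycle, pin $f(u_0)=0$, and let $m=N/2$. Then $f$ is the walk $(Y_0,\dots,Y_{N-1})$ conditioned on $Y_N=0$. The conditioning ties the steps together, but on half of the cycle it costs only a constant factor. For a possible trajectory $(y_0,\dots,y_m)$, the Markov property, symmetry and \eqref{eq:llt} give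
\[
\frac{\mathbf P\bigl(f(u_k)=y_k,\ k\le m\bigr)}{\mathbf P\bigl(Y_k=y_k,\ k\le m\bigr)}=\frac{\mathbf P(Y_m=y_m)}{\mathbf P(Y_N=0)}\le\frac{12\sqrt N}{\sqrt m}<17 .
\]
Hence $\mathbf E\max_{k\le m}|f(u_k)|\le34\sqrt m$. The reflection of the cycle that fixes $u_0$ gives the same bound for the other half, so $\mathbf ER\le1+136\sqrt m$. For the lower bound, consider the antipode $u_m$:
\[
\mathbf P(f(u_m)=x)=\frac{\mathbf P(Y_m=x)^2}{\mathbf P(Y_N=0)}\le\frac{16}m\cdot3\sqrt N=\frac{96}{\sqrt N}.
\]
By \eqref{eq:range} and Lemma~\ref{lem:mean}, $\mathbf ER\ge\sqrt N/1536$. This completes the proof of Proposition~\ref{prop:two}.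

\begin{thebibliography}{9}

\bibitem{BYY}
Itai Benjamini, Ariel Yadin, Amir Yehudayoff,
\emph{Random Graph-Homomorphisms and Logarithmic Degree},
arXiv:math/0611416 (2006).

\bibitem{Hoggar}
Hoggar (1974).

\bibitem{KG}
Keilson and Gerber (1971).

\end{thebibliography}
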